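\title{Open sets of cohomologous simple cocycles with values in compact Lie groups}

\begin{abstract}
Let $G$ be a nontrivial compact connected Lie group, $T$ an ergodic automorphism of a standard non-atomic probability space, and $X=X_1\sqcup\dots\sqcup X_n$ a partition into sets of positive measure. The $G$-valued functions that are constant on each $X_i$ are parametrized by $G^n$. We ask whether, for Haar-almost every pair of such functions, the two $G$-extensions of $T$ fail to be measurably cohomologous, as is the case for almost every interval exchange transformation. We show that this holds for every $T$ and every partition into $n$ sets if and only if $n=1$ or $G$ is not semisimple. For semisimple $G$ and $n\ge 2$, and for every $g\in G^n$ whose entries generate a dense subgroup, we construct $T$ and a partition such that every function in a neighborhood of $g$ is a coboundary. The construction rests on a substitution whose word map contracts an open set of $G$-valued tuples onto a single orbit of simultaneous conjugation.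
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $G$ is a nontrivial compact connected Lie group with Lie algebra $\mathfrak g$, and an \emph{automorphism} is an invertible measure-preserving transformation $T$ of a standard non-atomic probability space $(X,\mu)$. A measurable function $\phi:X\to G$ defines the \emph{$G$-extension}
\[
T_\phi:X\times G\to X\times G,\qquad T_\phi(x,y)=(Tx,\phi(x)y).
\]
The extensions $T_\phi$ and $T_\psi$, or the functions $\phi$ and $\psi$, are \emph{(measurably) cohomologous} if there is a measurable $f:X\to G$, the \emph{transfer function}, with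
\[
\psi(x)=f(Tx)\,\phi(x)\,f(x)^{-1}\qquad\text{for $\mu$-a.e. }x .
\]
This says that the change of fiber coordinates $(x,y)\mapsto(x,f(x)y)$ conjugates $T_\phi$ to $T_\psi$. Inverting and multiplying transfer functions shows that cohomology is an equivalence relation. A \emph{coboundary} is a function cohomologous to the constant $1$, that is, of the form $f(Tx)f(x)^{-1}$; its extension is conjugate to $T\times\mathrm{id}$.

A \emph{partition into $n$ sets} always means $X=X_1\sqcup\dots\sqcup X_n$ with every $X_i$ measurable and of positive measure. For $h=(h_1,\dots,h_n)\in G^n$ let $\phi_h$ be the simple function equal to $h_i$ on $X_i$. These functions form a finite-dimensional family that carries a natural probability, the Haar measure of $G^n$, so one can ask how cohomology divides the family.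

For interval exchanges the answer is due to Scheglov. Let $T=(\lambda,\pi)$ be the interval exchange transformation of $[0,1]$ that cuts $[0,1]$ into $n\ge2$ intervals of lengths $\lambda_1,\dots,\lambda_n$, with $\lambda_1+\dots+\lambda_n=1$, and rearranges them according to an irreducible permutation $\pi$ in the class $S^0_n$ considered in \cite{Scheglov}. Take the partition into the exchanged intervals. Then for Lebesgue-almost every $\lambda$ in the simplex and Haar-almost every $(g,h)\in G^n\times G^n$, the extensions $T_{\phi_g}$ and $T_{\phi_h}$ are not cohomologous \cite[Theorem 5.2]{Scheglov}. The following problem comes from the same work \cite{Scheglov}.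

\medskip
\noindent\textbf{Question.} \emph{Let $T$ be any ergodic automorphism and $X=X_1\sqcup\dots\sqcup X_n$, $n\ge1$, any partition. Is it true that for Haar-almost every $(g,h)\in G^n\times G^n$ the extensions $T_{\phi_g}$ and $T_{\phi_h}$ are not cohomologous?}

\subsection{Results}

The answer is no in general, and it depends on $G$ only through its center. We call $G$ \emph{semisimple} if $\mathfrak g$ is semisimple, equivalently if the center of $G$ is finite. Tori and $U(d)$ are not semisimple; $SU(2)$ and $SO(3)$ are.

\begin{theorem}\label{thm:positive}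
Let $T$ be any ergodic automorphism and $X=X_1\sqcup\dots\sqcup X_n$ any partition. Suppose that $G$ is not semisimple, or that $n=1$. Then for every $g\in G^n$ and Haar-almost every $h\in G^n$, the extensions $T_{\phi_g}$ and $T_{\phi_h}$ are not cohomologous. Moreover, the set of cohomologous pairs $(g,h)$ is Haar-null.
\end{theorem}

\begin{theorem}\label{thm:counter}
Let $G$ be semisimple. There are an ergodic automorphism $T$, a finite partition, and a nonempty open set $E$ in the corresponding power of $G$ such that $T_{\phi_g}$ and $T_{\phi_h}$ are cohomologous for all $(g,h)\in E\times E$, a set of positive Haar measure.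
\end{theorem}

Fix a metric on $G^n$ that induces its topology, and call a set \emph{$\varepsilon$-dense} if every point of $G^n$ lies within $\varepsilon$ of it.

\begin{theorem}\label{thm:strong}
Let $G$ be semisimple and $n\ge2$.
\begin{enumerate}
\item[(a)] For every $g\in G^n$ whose entries generate a dense subgroup of $G$ (Haar-almost every $g$ has this property) there are an ergodic automorphism $T$, a partition into $n$ sets, and an open neighborhood $E_g$ of $g$ such that $\phi_h$ is a coboundary for all $h\in E_g$.
\item[(b)] For every $\varepsilon>0$ there are an ergodic automorphism $T$ and a partition into $n$ sets such that $\{h\in G^n:\phi_h\text{ is a coboundary}\}$ contains an $\varepsilon$-dense open subset of $G^n$.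
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:class}
Fix $G$ and $n$. The assertion ``for every ergodic automorphism $T$ and every partition into $n$ sets, Haar-almost every pair $(g,h)$ is non-cohomologous'' holds if and only if $n=1$ or $G$ is not semisimple.
\end{corollary}

\begin{proof}
If $n=1$ or $G$ is not semisimple, apply Theorem~\ref{thm:positive}. If $n\ge2$ and $G$ is semisimple, take $g$, $T$, the partition and $E_g$ from Theorem~\ref{thm:strong}(a). For $(h,h')$ in the open set $E_g\times E_g$, which has positive Haar measure, both $\phi_h$ and $\phi_{h'}$ are coboundaries, hence cohomologous to each other.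
\end{proof}

Theorem~\ref{thm:counter} carries the main construction, and Theorem~\ref{thm:strong} is derived from the system built for it. We do not claim that, for semisimple $G$, a single $T$ can make almost every pair cohomologous; we leave that question open.

\subsection{The natural guess, and where it breaks}

Drop non-atomicity for a moment and let $T$ permute $N$ points $x_0,\dots,x_{N-1}$ cyclically. A transfer function from $\phi_g$ to $\phi_h$ satisfies $f(x_{i+1})=\phi_h(x_i)f(x_i)\phi_g(x_i)^{-1}$, so it is determined by $f(x_0)$, and the only constraint is the one obtained by going once around: $f(x_0)=u(h)f(x_0)u(g)^{-1}$, where $u(h)=\phi_h(x_{N-1})\cdots\phi_h(x_0)$. Thus $\phi_g$ and $\phi_h$ are cohomologous exactly when $u(g)$ and $u(h)$ are conjugate. Such pairs are Haar-null: for a faithful unitary representation $\rho$, the real-analytic function $\operatorname{Re}\operatorname{tr}\rho(u(h))-\operatorname{Re}\operatorname{tr}\rho(u(g))$ on the connected manifold $G^n\times G^n$ vanishes on them, and it is nonzero at $g=(1,\dots,1)$, $h=(t,\dots,t)$ when $t^N\ne1$. Periodic systems, interval exchanges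 and, by Theorem~\ref{thm:positive}, tori all suggest the answer yes.

For aperiodic $T$ the same computation gives $f(T^Nx)=u(h)f(x)u(g)^{-1}$, where $u$ is the word of length $N$ read along the orbit of $x$. Whenever $f(T^Nx)$ is close to $f(x)$, the value $u(h)$ is close to $f(x)u(g)f(x)^{-1}$. For all $h$ in an open set to be cohomologous to $g$, we therefore need long words whose values hardly move when $h$ moves, except by conjugation. In a torus this cannot happen: multiplying every $h_i$ by $c$ multiplies $u(h)$ by $c^N$, so long words expand. In a nonabelian group the derivative of a word map is a sum of $N$ operators $\operatorname{Ad}(\gamma)$, each an isometry of $\mathfrak g$, and isometries can cancel. When $G$ is semisimple, $\int_G\operatorname{Ad}(x)\,dx=0$, and the cancellation can be made to order.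

The construction has three stages. First we find a finite set $S\subset G$ and words $U_s$ $(s\in S)$ in the alphabet $S$ such that the word map $\Theta(h)=(U_s(h))_{s\in S}$ on $G^S$ fixes the tautological point $h^0=(s)_{s\in S}$ and contracts transversally to its conjugation orbit (Sections~\ref{sec:words}--\ref{sec:contraction}; the case $G=SO(3)$ is done by hand in Section~\ref{sec:ico}). Next we build an ergodic system whose orbits spell the iterates of the substitution $s\mapsto U_s$; the contraction makes approximate transfer functions converge (Section~\ref{sec:adic}). Finally a group extension and a skyscraper move the result to coboundaries and to any $n\ge2$ (Section~\ref{sec:letters}).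

\section{Eigenvalue obstructions: proof of Theorem~\ref{thm:positive}}\label{sec:positive}

Both cases of Theorem~\ref{thm:positive} reduce to one fact. Let $\operatorname{Eig}(T)\subset U(1)$ be the set of $c$ such that $F\circ T=cF$ for some nonzero $F\in L^2(X,\mu)$. Eigenfunctions of the unitary operator $F\mapsto F\circ T$ with different eigenvalues are orthogonal and $L^2(X,\mu)$ is separable, so $\operatorname{Eig}(T)$ is countable.

To apply Fubini's theorem we need measurability. A subset of a Polish space is \emph{analytic} if it is the projection of a closed subset of the product with another Polish space. Analytic sets are measurable for the completion of every Borel probability measure, and preimages of analytic sets under continuous maps are analytic.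

\begin{lemma}\label{lem:analytic}
Let $K$ be a compact Lie group. The set $\mathcal C_K$ of pairs $(g,h)\in K^n\times K^n$ such that $\phi_g$ and $\phi_h$ are cohomologous is analytic.
\end{lemma}

\begin{proof}
Let $L^0(X,K)$ be the Polish space of classes of measurable maps $X\to K$ with the metric $\int d(f,f')\,d\mu$, where $d$ is a metric on $K$. The map $f\mapsto f\circ T$ is an isometry, and a convergent sequence has an almost everywhere convergent subsequence. Hence the triples $(g,h,f)$ with $\phi_h=(f\circ T)\,\phi_g\,f^{-1}$ a.e.\ form a closed subset of $K^n\times K^n\times L^0(X,K)$, and $\mathcal C_K$ is its projection.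
\end{proof}

By Lemma~\ref{lem:analytic} and Fubini's theorem, the last sentence of Theorem~\ref{thm:positive} follows from the first, so we fix $g$ and show that the $h$ with $(g,h)\in\mathcal C_G$ lie in a null set.

\subsection{The case $G$ not semisimple}

For compact connected $G$ one has $\mathfrak g=\mathfrak z\oplus[\mathfrak g,\mathfrak g]$ with $\mathfrak z$ the center, the commutator subgroup $[G,G]$ is closed with Lie algebra $[\mathfrak g,\mathfrak g]$, and $\mathfrak g$ is semisimple if and only if $\mathfrak z=0$. So if $G$ is not semisimple, $G/[G,G]$ is a torus of positive dimension, and there is a surjective continuous homomorphism $\chi:G\to U(1)$.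

Let $D\subset U(1)^n$ be the set of $k$ such that the $U(1)$-valued function $\phi_k$ is a coboundary. Since $U(1)$ is abelian, $D$ is a subgroup; it is the preimage of $\mathcal C_{U(1)}$ under $k\mapsto(1,k)$, hence analytic. If $(c,\dots,c)\in D$, then $F\circ T=cF$ for some $F$ with $|F|=1$, so $c\in\operatorname{Eig}(T)$. If $ck$ and $c'k$ both lie in $D$, then so does their quotient $(c/c',\dots,c/c')$. Thus for each $k$ the set $\{c\in U(1):ck\in D\}$ is countable. The function $(c,k)\mapsto 1_D(ck)$ is the indicator of an analytic set, and invariance of Haar measure gives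
\[
\operatorname{Haar}(D)=\int_{U(1)}\int_{U(1)^n}1_D(ck)\,dk\,dc=\int_{U(1)^n}\int_{U(1)}1_D(ck)\,dc\,dk=0 .
\]
If $\phi_h=(f\circ T)\phi_gf^{-1}$, then applying $\chi$ and putting $F=\chi\circ f$ gives $\chi(h_i)\chi(g_i)^{-1}=F(Tx)F(x)^{-1}$ on $X_i$, so $(\chi(h_i)\chi(g_i)^{-1})_i\in D$. The map $h\mapsto(\chi(h_i)\chi(g_i)^{-1})_i$ is a surjective continuous homomorphism $G^n\to U(1)^n$ followed by a translation, so it pushes Haar measure to Haar measure, and the preimage of $D$ is null.

\subsection{The case $n=1$}

Now $\phi_g$ and $\phi_h$ are constants, and characters of $G$ may be trivial; their place is taken by matrix entries. Let $\rho$ be a faithful finite-dimensional unitary representation of $G$, and suppose $f(Tx)=hf(x)g^{-1}$ a.e. Let $(e_j)$ and $(e'_k)$ be orthonormal eigenbases of $\rho(h)$ and $\rho(g)$ with eigenvalues $a_j$ and $b_k$. The bounded functions $F_{jk}(x)=\langle\rho(f(x))e'_k,e_j\rangle$ satisfy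
\[
F_{jk}(Tx)=\langle\rho(h)\rho(f(x))\rho(g)^{-1}e'_k,e_j\rangle=a_j\bar b_k\,F_{jk}(x).
\]
Since $\sum_k|F_{jk}|^2=1$, for each $j$ some $F_{jk}$ is not a.e.\ zero, and then $a_j\bar b_k\in\operatorname{Eig}(T)$. So all eigenvalues of $\rho(h)$ lie in the countable set $\bigcup_kb_k\operatorname{Eig}(T)$, which depends only on $g$.

Fix a maximal torus $M$. Every element of $G$ is conjugate into $M$; let $h$ be conjugate to $t\in M$. In a basis that diagonalizes $\rho(M)$, the matrix $\rho(t)$ is diagonal with the eigenvalues of $\rho(h)$ as entries, and it determines $t$ because $\rho$ is faithful. So there are countably many possible $t$, and $h$ lies in a countable union of conjugacy classes. The centralizer of $t$ contains $M$, so the class of $t$ is a compact submanifold of dimension at most $\dim G-\dim M$. This is less than $\dim G$ because $G$ is nontrivial and connected, so each class is null. Theorem~\ref{thm:positive} is proved.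

\begin{remark}
The proof used the separability of $L^2(X,\mu)$ but not the ergodicity of $T$.
\end{remark}

\section{Word maps and their derivatives}\label{sec:words}

From here through Section~\ref{sec:adic}, $G$ is semisimple. Then the space $\mathfrak g^G$ of $\operatorname{Ad}(G)$-fixed vectors, which is the center of $\mathfrak g$, is zero. Fix an $\operatorname{Ad}$-invariant inner product on $\mathfrak g$, and let $d$ be the corresponding bi-invariant Riemannian distance on $G$. We use that $d(xay,xby)=d(a,b)$, $d(a^{-1},b^{-1})=d(a,b)$, $d(\exp v,1)\le|v|$, and, by replacing one factor at a time,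
\begin{equation}\label{eq:telescope}
d(x_1\cdots x_m,\;y_1\cdots y_m)\le\sum_{j=1}^m d(x_j,y_j).
\end{equation}
Powers of $\mathfrak g$ carry the product inner product, and norms of linear maps are operator norms, so $\|\operatorname{Ad}(x)\|=1$ and $\operatorname{Ad}(x)^*=\operatorname{Ad}(x^{-1})$.

Let $S\subset G$ be finite with $S=S^{-1}$, and let $\Gamma$ be the subgroup it generates. We regard $S$ also as an alphabet. A \emph{word} is a nonempty finite sequence $u=s_1\cdots s_m$ of letters of $S$, of length $|u|=m$. No formal inverses are allowed, because an orbit of $T$ multiplies the values of $\phi_h$ and never their inverses; the letter $s^{-1}\in S$ is an independent variable. For $h=(h_s)\in G^S$ put $u(h)=h_{s_1}\cdots h_{s_m}$. At the point $h^0=(s)_{s\in S}$ the word takes the value $u(h^0)=s_1\cdots s_m\in\Gamma$, and since $S=S^{-1}$ every element of $\Gamma$, including $1=ss^{-1}$, is the value of some word. A \emph{relator} is a word $r$ with $r(h^0)=1$. The \emph{prefix values} of $u$ are the elements $s_1\cdots s_j\in\Gamma$, $0\le j\le m$.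

For $\xi\in\mathfrak g^S$ put $\exp(\xi)h^0=(\exp(\xi_s)s)_{s}$; this is a chart of $G^S$ near $h^0$, and it identifies the tangent space at $h^0$ with $\mathfrak g^S$. Moving the elements $s_j$ to the right gives
\[
u(\exp(\xi)h^0)\,u(h^0)^{-1}=\prod_{j=1}^m\exp\bigl(\operatorname{Ad}(s_1\cdots s_{j-1})\xi_{s_j}\bigr),
\]
and the derivative at $\xi=0$ is the linear map
\begin{equation}\label{eq:Du}
Du:\mathfrak g^S\to\mathfrak g,\qquad Du(\xi)=\sum_{j=1}^m\operatorname{Ad}(s_1\cdots s_{j-1})\,\xi_{s_j}.
\end{equation}
In particular $D(uv)=Du+\operatorname{Ad}(u(h^0))Dv$. Two consequences are our only tools for building words.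

\emph{Appending.} If $r$ is a relator and $s$ a letter, then $(rs)(h^0)=s$ and $D(rs)(\xi)=Dr(\xi)+\xi_s$.

\emph{Inserting.} Let $u=u'u''$, where $u'$ or $u''$ may be empty, let $\gamma$ be the prefix value at the cut, and let $r$ be a relator. Then $u'ru''$ has the same value at $h^0$ as $u$, its prefix values include those of $u$, and $D(u'ru'')=Du'+\operatorname{Ad}(\gamma)Dr+\operatorname{Ad}(\gamma)Du''=Du+\operatorname{Ad}(\gamma)Dr$. Since prefix values persist, insertion can be repeated. If $b=\sum_{i}\operatorname{Ad}(\gamma_i)$ is a finite sum in which every $\gamma_i$ is a prefix value of $u$, then inserting $r$ once for each $i$, at a place with prefix value $\gamma_i$, gives a word $\tilde u$ with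
\begin{equation}\label{eq:insert}
\tilde u(h^0)=u(h^0),\qquad D\tilde u=Du+b\,Dr .
\end{equation}
We call this \emph{inserting $r$ with coefficient $b$}. The available coefficients form the set
\[
\mathcal N=\Bigl\{\sum_{i=1}^p\operatorname{Ad}(\gamma_i):\ p\ge0,\ \gamma_i\in\Gamma\Bigr\}\subset\operatorname{End}(\mathfrak g),
\]
which lies in the real span $\mathcal R$ of $\operatorname{Ad}(\Gamma)$.

One family of directions can never be contracted. The group $G$ acts on $G^S$ by $c\cdot h=(ch_sc^{-1})_s$, and $u(c\cdot h)=cu(h)c^{-1}$ for every word. Differentiating $\exp(tv)\,s\exp(-tv)s^{-1}$ at $t=0$ shows that the tangent space at $h^0$ to the orbit of $h^0$ is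
\[
B=\bigl\{\bigl((1-\operatorname{Ad}s)v\bigr)_{s\in S}:\ v\in\mathfrak g\bigr\}.
\]
Every relator satisfies $r(c\cdot h^0)=1$, hence $Dr|_B=0$. Let $P$ be the orthogonal projection of $\mathfrak g^S$ onto $B^\perp$. The algebraic heart of the paper is the following statement.

\begin{proposition}\label{prop:linear}
Let $G$ be semisimple. There are a finite set $S=S^{-1}\subset G$ and words $U_s$ $(s\in S)$, each containing every letter and of length at least $2$, such that the map $\Theta:G^S\to G^S$, $\Theta(h)=(U_s(h))_{s}$, satisfies $\Theta(h^0)=h^0$, and its derivative $D\Theta=(DU_s)_s$ at $h^0$ satisfies $\|P\,D\Theta|_{B^\perp}\|<1$.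
\end{proposition}

The map $\Theta$ commutes with the action of $G$, so it fixes every point $c\cdot h^0$, and $D\Theta$ is the identity on $B$. The proposition asks for contraction in all remaining directions.

\begin{remark}\label{rem:central}
If $\mathfrak g$ had a central vector $v\ne0$, then $\xi=(v)_s$ would give $Du(\xi)=|u|\,v$ by \eqref{eq:Du}. More precisely, $\mathfrak z^S$ is orthogonal to $B$, and $D\Theta$ acts on $(\mathbb Rv)^S$ by the matrix that counts letters in the $U_s$, whose row sums are $|U_s|\ge2$. So the proposition fails without semisimplicity, as Theorem~\ref{thm:positive} requires.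
\end{remark}

\section{The case $G=SO(3)$ by hand}\label{sec:ico}

Identify $\mathfrak{so}(3)$ with $\mathbb R^3$ by the cross product, so that $\operatorname{Ad}(x)$ becomes the rotation $x$. Let $S=\Gamma=I$ be the group of the $60$ rotations of a regular icosahedron. It has no invariant line, since such a line would be the axis of every rotation of order $5$ and there are six such axes; taking orthogonal complements, it has no invariant plane either.

\emph{Coefficients.} The sum $\sum_{x\in I}x$ is $60$ times the projection onto the fixed vectors, so it is $0$. Let $C\subset I$ be the set of the $12$ rotations through the angle $2\pi/5$, two for each of the six axes. The sum $\sum_{x\in C}x$ commutes with $I$ and has a real eigenvalue, whose eigenspace is invariant and hence all of $\mathbb R^3$. So the sum is a scalar, and the trace gives $\frac{12}{3}(1+2\cos\frac{2\pi}5)=2+2\sqrt5$. Put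
\[
\tau=2(\sqrt5-2)^3=34\sqrt5-76=17(2+2\sqrt5)-110 .
\]
Since $0<\sqrt5-2<\frac14$, we have $0<\tau<\frac1{32}$. Both scalars $\tau$ and $-\tau$ lie in $\mathcal N$:
\[
\tau=17\sum_{x\in C}x+110\sum_{x\ne1}x,\qquad-\tau=17\sum_{x\notin C}x+110\cdot1 .
\]

\emph{A carrier word.} Let $w_0$ be the concatenation of the two-letter words $x\cdot x^{-1}$ over all $x\in I$. It is a relator, contains every letter, and has every $x\in I$ as a prefix value. Insert $w_0$ into itself with coefficient $\sum_{x\ne1}x=-1$. By \eqref{eq:insert} the result $w$ has the same properties and $Dw=0$. The word $w$ offers a place for every insertion and contributes nothing to the derivative.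

\emph{The correction.} Consider the relators $r_{x,y}=x\cdot y\cdot(xy)^{-1}$ of three letters and $r'_z=z\cdot z^{-1}$ of two letters. By \eqref{eq:Du},
\begin{equation}\label{eq:defect}
Dr_{x,y}(\xi)-Dr'_{xy}(\xi)=\xi_x+\operatorname{Ad}(x)\xi_y-\xi_{xy}.
\end{equation}
Let $U_x$ be obtained from $w$ by inserting, for every $y\in I$, the relator $r_{x,y}$ with coefficient $-\tau$ and the relator $r'_{xy}$ with coefficient $\tau$, and then appending the letter $x$. Then $U_x(h^0)=x$, and since $xy$ runs over $I$ with $y$,
\[
DU_x(\xi)=\xi_x-\tau\sum_{y\in I}\bigl(\xi_x+x\xi_y-\xi_{xy}\bigr)=(1-60\tau)\,\xi_x+(1-x)\Bigl(\tau\sum_{y\in I}\xi_y\Bigr).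
\]
The last term is the $x$-component of an element of $B$. Hence $P\,D\Theta|_{B^\perp}$ is the scalar $1-60\tau$, and $|1-60\tau|<1$ because $0<60\tau<2$. This proves Proposition~\ref{prop:linear} for $SO(3)$.

Three properties of $S$ were used. The derivatives of the relators detect every direction outside $B$: if the right side of \eqref{eq:defect} vanishes for all $x,y$, then averaging over $y$ puts $\xi$ in $B$. The set $\mathcal N$ contains negative coefficients. And it contains small ones: with an integer $\tau$ the factor $1-60\tau$ would not contract. For general $G$ we obtain the last two properties, in approximate form, from the density of $\Gamma$ (Section~\ref{sec:contraction}), and we must then arrange the first for a group $\Gamma$ that is no longer finite (Section~\ref{sec:rigid}).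

\section{A rigid finite set generating a dense subgroup}\label{sec:rigid}

Call $S$ \emph{rigid} if there are relators $r_1,\dots,r_q$ with $\bigcap_j\ker Dr_j=B$.

\begin{remark}
Rigidity is necessary for Proposition~\ref{prop:linear}. Suppose $\xi$ is killed by the derivatives of the relators $U_s\cdot s^{-1}$ and $s\cdot s^{-1}$. Subtracting gives $DU_s(\xi)=\xi_s$, so $D\Theta\,\xi=\xi$. As $D\Theta$ is the identity on $B$, it also fixes $P\xi$, and $\|P\,D\Theta|_{B^\perp}\|<1$ forces $P\xi=0$.
\end{remark}

Finite subgroups are rigid but not dense. We therefore let $S$ be a union of finite subgroups. On each of them a deformation is a conjugation, but by a vector that depends on the subgroup; the subgroups must overlap so much that these vectors can be chosen equal. The input from a single finite group is the following.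

\begin{lemma}\label{lem:finite}
Let $F\subset S$ be a finite subgroup of $G$, and let $\xi\in\mathfrak g^S$ be killed by $Dr_{x,y}$ and $Dr'_z$ for all $x,y,z\in F$, where $r_{x,y}=x\cdot y\cdot(xy)^{-1}$ and $r'_z=z\cdot z^{-1}$. Then there is $v\in\mathfrak g$ with $\xi_x=(1-\operatorname{Ad}x)v$ for all $x\in F$.
\end{lemma}

\begin{proof}
Formula \eqref{eq:defect} holds in any $G$, so $\xi_x=\xi_{xy}-\operatorname{Ad}(x)\xi_y$ for $x,y\in F$. Average over $y\in F$ and let $v$ be the average of $\xi$ over $F$.
\end{proof}

\subsection{Roots}\label{sec:roots}

We recall the structure theory that we use. Let $M$ be a maximal torus with Lie algebra $\mathfrak m$; it has finite index in its normalizer $N_G(M)$. The \emph{roots} are the nontrivial characters $\beta$ of $M$ for which $\mathfrak g_\beta=\{v\in\mathfrak g_{\mathbb C}:\operatorname{Ad}(t)v=\beta(t)v\text{ for all }t\in M\}$ is nonzero. Each $\mathfrak g_\beta$ is one-dimensional, and $\mathfrak g_{\mathbb C}=\mathfrak m_{\mathbb C}\oplus\bigoplus_\beta\mathfrak g_\beta$. View $SU(2)$ as the unit quaternions with $\mathbf i=\operatorname{diag}(i,-i)$ and $\mathbf j=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$.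 For each root $\alpha$ there is a homomorphism $\iota_\alpha:SU(2)\to G$ with these properties.
\begin{itemize}
\item The image of its complexified differential contains the root spaces of $\alpha$ and of $\alpha^{-1}$.
\item $\alpha^\vee(z)=\iota_\alpha(\operatorname{diag}(z,\bar z))$ lies in $M$ for $z\in U(1)$, and $\beta(\alpha^\vee(z))=z^{\langle\beta,\alpha^\vee\rangle}$ for every root $\beta$, where $\langle\beta,\alpha^\vee\rangle\in\{0,\pm1,\pm2,\pm3\}$ and $\langle\alpha,\alpha^\vee\rangle=2$.
\item $n_\alpha=\iota_\alpha(\mathbf j)$ normalizes $M$, and $\operatorname{Ad}(n_\alpha)$ acts on $\mathfrak m$ as the reflection whose fixed hyperplane is $\ker d\alpha$.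
\end{itemize}
Let $\alpha_1,\dots,\alpha_\ell$ be simple roots. Since $\mathfrak g$ is semisimple, the real forms $i^{-1}d\alpha_1,\dots,i^{-1}d\alpha_\ell$ are a basis of $\mathfrak m^*$, and the root spaces of the $\alpha_i^{\pm1}$ generate the Lie algebra $\mathfrak g_{\mathbb C}$.

The irreducible complex representations of $SU(2)$ are $V_0,V_1,\dots$, where $\operatorname{diag}(z,\bar z)$ acts on $V_d$ with eigenvalues $z^d,z^{d-2},\dots,z^{-d}$. Thus $-1$ acts on $V_d$ as $(-1)^d$. The representation $V_2$ is the complexification of the conjugation action on the imaginary quaternions, which is the covering $SU(2)\to SO(3)$; under it $\cos\vartheta+\mathbf u\sin\vartheta$, with $\mathbf u$ a unit imaginary quaternion, is the rotation through $2\vartheta$ about $\mathbf u$.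

\subsection{The finite groups}

Let $\zeta=e^{2\pi i/12}$ and $e=\cos\frac{2\pi}{12}+\mathbf j\sin\frac{2\pi}{12}$. The number $12$ is chosen divisible by $4$, so that the groups below contain the image of $Q_8=\langle\mathbf i,\mathbf j\rangle$, and large enough to produce rotations of order $6$, which no polyhedral group contains. For a root $\alpha$ define the following.
\begin{itemize}
\item $\Lambda=\{t\in M:t^{12}=1\}$, a finite subgroup of $M$.
\item $D_\alpha=\Lambda\cup n_\alpha\Lambda$. It is a group, because $n_\alpha$ normalizes $\Lambda$ and $n_\alpha^2=\alpha^\vee(-1)\in\Lambda$.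
\item $D'_\alpha=\iota_\alpha(\langle e,\mathbf i\rangle)$. From $\mathbf ie\mathbf i^{-1}=e^{-1}$ and $\mathbf i^2=-1=e^6$ we get $\langle e,\mathbf i\rangle=\langle e\rangle\cup\mathbf i\langle e\rangle$, a finite group.
\item $Q_\alpha=\iota_\alpha(Q_8)$. It lies in $D_\alpha$ because $\iota_\alpha(\mathbf i)=\alpha^\vee(i)\in\Lambda$ and $\iota_\alpha(\mathbf j)=n_\alpha$, and in $D'_\alpha$ because $\mathbf j=e^3$.
\end{itemize}
For $G=SU(2)$ the groups $D_\alpha$ and $D'_\alpha$ are binary dihedral groups of order $24$ with main axes $\mathbf i$ and $\mathbf j$. They share $Q_8$, which fixes no nonzero vector of $\mathfrak g$, so two conjugating vectors that agree in their effect on $Q_8$ are equal. In higher rank the groups $D_{\alpha_i}$ are glued along $\Lambda$, and each $D'_{\alpha_i}$ is glued to $D_{\alpha_i}$ along $Q_{\alpha_i}$. The next lemma computes the fixed spaces $\mathfrak g^F$ that control the gluing.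

\begin{lemma}\label{lem:fixed}
\begin{enumerate}
\item[(a)] $\mathfrak g^\Lambda=\mathfrak m$.
\item[(b)] A vector $v\in\mathfrak m$ is fixed by $D_\alpha$ if and only if $d\alpha(v)=0$.
\item[(c)] $\mathfrak g^{Q_\alpha}=\mathfrak g^{D'_\alpha}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For every root $\beta$ the element $\beta^\vee(\zeta)$ lies in $\Lambda$ and $\beta(\beta^\vee(\zeta))=\zeta^2\ne1$. So a $\Lambda$-fixed vector has zero component in each $\mathfrak g_\beta$. Conversely $\Lambda\subset M$ fixes $\mathfrak m$.

(b) $\Lambda$ fixes $\mathfrak m$, and $n_\alpha$ fixes exactly $\ker d\alpha$ in $\mathfrak m$.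

(c) Since $Q_\alpha\subset D'_\alpha\subset\iota_\alpha(SU(2))$, it suffices to show that every $Q_\alpha$-fixed vector of $\mathfrak g_{\mathbb C}$ is fixed by $\iota_\alpha(SU(2))$. The eigenvalues of $\operatorname{diag}(z,\bar z)$ in the representation $\operatorname{Ad}\circ\iota_\alpha$ are $1$ and $z^{\langle\beta,\alpha^\vee\rangle}$, with exponents of absolute value at most $3$, so only $V_0,V_1,V_2,V_3$ occur. On $V_1$ and $V_3$ the element $-1\in Q_8$ acts as $-1$. On $V_2$ the elements $\mathbf i$ and $\mathbf j$ act as $\operatorname{diag}(1,-1,-1)$ and $\operatorname{diag}(-1,1,-1)$, with no common fixed vector. So fixed vectors come only from the copies of $V_0$.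
\end{proof}

\begin{lemma}\label{lem:rigid}
The set $S=\bigcup_{i=1}^\ell(D_{\alpha_i}\cup D'_{\alpha_i})$ is finite, symmetric and rigid, and it generates a dense subgroup $\Gamma$ of $G$.
\end{lemma}

\begin{proof}
\emph{Density.} Fix a simple root $\alpha$. The closed subgroup $H=\iota_\alpha^{-1}(\overline\Gamma)$ of $SU(2)$ contains $\operatorname{diag}(\zeta,\bar\zeta)$, since $\alpha^\vee(\zeta)\in\Lambda$, and it contains $e$. Their images in $SO(3)$ are rotations of order $6$ about the different axes $\mathbf i$ and $\mathbf j$. The closed subgroups of $SO(3)$ are, up to conjugacy, the cyclic, dihedral, tetrahedral, octahedral and icosahedral groups, $SO(2)$, $O(2)$ and $SO(3)$. In cyclic and dihedral groups, $SO(2)$ and $O(2)$, all elements of order greater than $2$ have the same axis, and in the three polyhedral groups all orders are at most $5$. So $H$ maps onto $SO(3)$, and since $-1=e^6\in H$ we get $H=SU(2)$. Thus the complexified Lie algebra of the closed subgroup $\overline\Gamma$ contains the root spaces of all $\alpha_i^{\pm1}$, hence equals $\mathfrak g_{\mathbb C}$. As $G$ is connected, $\overline\Gamma=G$.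

\emph{Rigidity.} Take as relators all $r_{x,y}$ and $r'_z$ with $x,y$, respectively $z$, in one and the same group among the $D_{\alpha_i}$ and $D'_{\alpha_i}$. Let $Z$ be the common kernel of their derivatives. We know $B\subset Z$. Let $\xi\in Z$; we subtract elements of $B$, staying in $Z$, until $\xi$ becomes $0$.

Lemma~\ref{lem:finite} applies to $\Lambda\subset D_{\alpha_1}$, so after one subtraction $\xi$ vanishes on $\Lambda$. On $D_{\alpha_i}$ we have $\xi_x=(1-\operatorname{Ad}x)v_i$, and the vanishing on $\Lambda$ gives $v_i\in\mathfrak g^\Lambda=\mathfrak m$. Since the $i^{-1}d\alpha_i$ are a basis of $\mathfrak m^*$, there is one $v\in\mathfrak m$ with $d\alpha_i(v)=d\alpha_i(v_i)$ for all $i$. By Lemma~\ref{lem:fixed}(b), $v_i-v$ is fixed by $D_{\alpha_i}$. After subtracting $((1-\operatorname{Ad}s)v)_s$ we have $\xi_x=(1-\operatorname{Ad}x)(v_i-v)=0$ on each $D_{\alpha_i}$, in particular on each $Q_{\alpha_i}$. On $D'_{\alpha_i}$ we have $\xi_x=(1-\operatorname{Ad}x)v'_i$, and the vanishing on $Q_{\alpha_i}$ gives $v'_i\in\mathfrak g^{Q_{\alpha_i}}=\mathfrak g^{D'_{\alpha_i}}$. So $\xi$ vanishes on $D'_{\alpha_i}$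 as well, and therefore on $S$.
\end{proof}

\section{Cancellation and contraction}\label{sec:contraction}

Fix $S$, $\Gamma$ and relators $r_1,\dots,r_q$ as in Lemma~\ref{lem:rigid}. Since $\Gamma$ is dense and $\mathcal R$ is a finite-dimensional, hence closed, subspace of $\operatorname{End}(\mathfrak g)$, the space $\mathcal R$ is also the span of $\operatorname{Ad}(G)$.

\subsection{Every coefficient is approximately available}

\begin{lemma}\label{lem:sums}
The closure $\overline{\mathcal N}$ equals $\mathcal R$.
\end{lemma}

\begin{proof}
The set $\overline{\mathcal N}$ is a closed additive semigroup containing $0$. By density of $\Gamma$ it contains $\operatorname{Ad}(G)$ and is stable under left multiplication by $\operatorname{Ad}(G)$. The averaging operator $\int_G\operatorname{Ad}(x)\,dx$ is the projection onto $\mathfrak g^G$, so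
\begin{equation}\label{eq:average}
\int_G\operatorname{Ad}(x)\,dx=0 .
\end{equation}
We pass from real nonnegative coefficients to integer ones in three steps.

\emph{Step 1: $-1$ is a nonnegative real combination.} Let $K$ be the convex cone generated by $\operatorname{Ad}(G)$. Suppose $a\in\mathcal R\setminus K$. In finite dimension a point outside a convex set can be separated from it: there is a nonzero linear functional $L$ on $\mathcal R$ with $L(k)\ge L(a)$ for all $k\in K$. Being bounded below on a cone, $L$ is nonnegative on it. The continuous function $x\mapsto L(\operatorname{Ad}x)$ is nonnegative and has integral $0$ by \eqref{eq:average}, so it vanishes, and $L=0$ on the span $\mathcal R$, a contradiction. Hence $K=\mathcal R$, and $-1=\sum_{j=1}^pc_j\operatorname{Ad}(x_j)$ with $c_j\ge0$ and $x_j\in G$.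

\emph{Step 2: $\overline{\mathcal N}$ is a group.} Let $0<\eta<1$. Dirichlet's theorem on simultaneous approximation gives integers $N\ge1$ and $m_j$ with $|Nc_j-m_j|\le\eta$ for all $j$; from $m_j\ge-\eta>-1$ we get $m_j\ge0$. Then
\[
\Bigl\|N\cdot1+\sum_jm_j\operatorname{Ad}(x_j)\Bigr\|=\Bigl\|\sum_j(m_j-Nc_j)\operatorname{Ad}(x_j)\Bigr\|\le p\eta ,
\]
so the element $(N-1)\cdot1+\sum_jm_j\operatorname{Ad}(x_j)$ of $\overline{\mathcal N}$ is within $p\eta$ of $-1$. Hence $-1\in\overline{\mathcal N}$, then $-\operatorname{Ad}(x)\in\overline{\mathcal N}$ for all $x\in G$, then $-\mathcal N\subset\overline{\mathcal N}$, and $\overline{\mathcal N}$ is a closed subgroup of the vector space $\mathcal R$.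

\emph{Step 3: the group is everything.} The identity component $V$ of a closed subgroup of a finite-dimensional real vector space is a linear subspace. Since $G$ is connected, $\{\operatorname{Ad}(x)-1:x\in G\}$ is a connected subset of $\overline{\mathcal N}$ containing $0$, so it lies in $V$. Integrating over $G$ and using \eqref{eq:average} gives $-1\in V$. Therefore $\operatorname{Ad}(G)\subset V$ and $V=\mathcal R$.
\end{proof}

The carrier word of Section~\ref{sec:ico} had derivative exactly $0$. Now $-1$ is only a limit of elements of $\mathcal N$, and the places needed for a better approximation are not known before the word is built. Iterating one fixed approximation avoids the circle.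

\begin{lemma}\label{lem:carrier}
For every finite $F\subset\Gamma$ and every $\eta>0$ there is a relator $w$ that contains every letter, has every element of $F$ as a prefix value, and satisfies $\|Dw\|\le\eta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sums} there is $b=\sum_{j=1}^p\operatorname{Ad}(\gamma_j)\in\mathcal N$ with $\|1+b\|\le\frac12$. Let $f_1,\dots,f_r$ enumerate $F\cup\{\gamma_1,\dots,\gamma_p\}$, and put $f_0=1$. Concatenate words with values $f_0^{-1}f_1,\,f_1^{-1}f_2,\dots,f_{r-1}^{-1}f_r$ at $h^0$, then a word containing every letter, then a word that brings the total value to $1$. The result $w_0$ is a relator containing every letter, with all $f_i$ among its prefix values. Let $w_{k+1}$ be obtained by inserting $w_k$ into itself with coefficient $b$. By induction each $w_k$ has the properties just listed, and \eqref{eq:insert} gives $Dw_{k+1}=(1+b)Dw_k$, so $\|Dw_k\|\le2^{-k}\|Dw_0\|$.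
\end{proof}

\subsection{Proof of Proposition~\ref{prop:linear}}

For the finite group $I$ the target operator came from averaging. In general we take one step of gradient descent for the quadratic form $\frac12\sum_j|Dr_j(\xi)|^2$, which vanishes exactly on $B$; its coefficients lie in $\mathcal R$, so insertions can imitate it.

Let $\mathcal D=(Dr_j)_j:\mathfrak g^S\to\mathfrak g^q$, so $\ker\mathcal D=B$. Choose $t>0$ with $t\|\mathcal D\|^2\le1$. The symmetric operator $\mathcal D^*\mathcal D$ has kernel $B$, preserves $B^\perp$, and has its eigenvalues there in $(0,1/t]$. So $1-t\mathcal D^*\mathcal D$ preserves $B^\perp$ and has norm $\theta_0<1$ there. Write $Dr_j(\xi)=\sum_s\partial_sr_j\,\xi_s$. By \eqref{eq:Du}, $\partial_sr_j\in\mathcal N$, and its adjoint lies in $\mathcal R$ because $\operatorname{Ad}(\gamma)^*=\operatorname{Ad}(\gamma^{-1})$. The $s$-component of $(1-t\mathcal D^*\mathcal D)\xi$ is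
\[
\xi_s-t\sum_j(\partial_sr_j)^*Dr_j(\xi).
\]
Let $\eta>0$. By Lemma~\ref{lem:sums} choose $b_{sj}\in\mathcal N$ with $\|b_{sj}+t(\partial_sr_j)^*\|\le\eta$, each written as a fixed sum of operators $\operatorname{Ad}(\gamma)$. By Lemma~\ref{lem:carrier} choose a relator $w$ that contains every letter, has all these $\gamma$ as prefix values, and satisfies $\|Dw\|\le\eta$. Let $U_s$ be obtained from $w$ by inserting $r_j$ with coefficient $b_{sj}$ for each $j$ and appending the letter $s$. Then $U_s$ contains every letter, $|U_s|\ge2$, $U_s(h^0)=s$, and
\[
DU_s(\xi)=Dw(\xi)+\sum_jb_{sj}Dr_j(\xi)+\xi_s .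
\]
Each component of $D\Theta-(1-t\mathcal D^*\mathcal D)$ has norm at most $\eta\,(1+\sum_j\|Dr_j\|)$, so
\[
\|P\,D\Theta|_{B^\perp}\|\le\theta_0+\eta\,\sqrt{\#S}\,\Bigl(1+\sum_j\|Dr_j\|\Bigr),
\]
which is less than $1$ for small $\eta$. This proves Proposition~\ref{prop:linear}.

\subsection{From the derivative to the map}

From now on we use only the conclusion of Proposition~\ref{prop:linear}. The iterates $\Theta^k(h)$ approach the orbit of $h^0$, but they might drift along it; geometric convergence makes the drift summable, so each $h$ selects one point of the orbit.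

\begin{proposition}\label{prop:nonlinear}
Let $S$ and $\Theta$ be as in Proposition~\ref{prop:linear}. There are an open neighborhood $E$ of $h^0$ in $G^S$, constants $C>0$ and $\theta<1$, and a map $c:E\to G$ such that
\[
d\bigl(\Theta^k(h)_s,\;c(h)\,s\,c(h)^{-1}\bigr)\le C\theta^k\qquad\text{for all }h\in E,\ k\ge0,\ s\in S .
\]
\end{proposition}

\begin{proof}
Let $\Psi:G\times B^\perp\to G^S$, $\Psi(a,\nu)=a\cdot(\exp(\nu)h^0)$. Then $\Psi(aa',\nu)=a\cdot\Psi(a',\nu)$. The differential of $\Psi$ at $(1,0)$ is $(v,\nu)\mapsto((1-\operatorname{Ad}s)v)_s+\nu$, which is onto $B\oplus B^\perp=\mathfrak g^S$. By the implicit function theorem there are an open neighborhood $\mathcal U$ of $h^0$ and smooth maps $a:\mathcal U\to G$, $\nu:\mathcal U\to B^\perp$ with $\Psi(a(h),\nu(h))=h$, $a(h^0)=1$ and $\nu(h^0)=0$. Differentiating the identity at $h^0$ and applying $P$ kills the term in $B$ and shows that the differential of $h\mapsto\nu(h)$ at $h^0$ is $P$.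

For small $\nu\in B^\perp$ the point $h'=\Theta(\Psi(1,\nu))$ lies in $\mathcal U$; put $\omega(\nu)=a(h')$ and $\kappa(\nu)=\nu(h')$, so that $\Theta(\Psi(1,\nu))=\Psi(\omega(\nu),\kappa(\nu))$. These maps are smooth, $\omega(0)=1$, $\kappa(0)=0$, and $D\kappa(0)=P\,D\Theta|_{B^\perp}$ has norm less than $1$. So there are $\delta>0$, $\theta\in(0,1)$ and $C_1$ such that, for $|\nu|\le\delta$, both maps are defined, $|\kappa(\nu)|\le\theta|\nu|$ and $d(\omega(\nu),1)\le C_1|\nu|$.

Let $E=\{h\in\mathcal U:|\nu(h)|<\delta\}$. For $h\in E$ put $\nu_k=\kappa^k(\nu(h))$, so $|\nu_k|\le\delta\theta^k$, and put $a_0=a(h)$, $a_{k+1}=a_k\,\omega(\nu_k)$. Then $\Theta^k(h)=\Psi(a_k,\nu_k)$: this holds for $k=0$, and since $\Theta$ commutes with the action of $G$,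
\[
\Theta(\Psi(a_k,\nu_k))=a_k\cdot\Theta(\Psi(1,\nu_k))=a_k\cdot\Psi(\omega(\nu_k),\nu_{k+1})=\Psi(a_{k+1},\nu_{k+1}).
\]
We have $d(a_{k+1},a_k)=d(\omega(\nu_k),1)\le C_1\delta\theta^k$, so $a_k$ converges to some $c(h)$ with $d(a_k,c(h))\le C_1\delta\theta^k/(1-\theta)$. Comparing $\Theta^k(h)_s=a_k\exp((\nu_k)_s)\,s\,a_k^{-1}$ with $c(h)\cdot1\cdot s\,c(h)^{-1}$ by \eqref{eq:telescope} gives the bound $|\nu_k|+2d(a_k,c(h))\le C\theta^k$ with $C=\delta+2C_1\delta/(1-\theta)$.
\end{proof}

\section{The substitution system: proof of Theorem~\ref{thm:counter}}\label{sec:adic}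

Let $\sigma$ be the substitution $s\mapsto U_s$, extended to words by concatenation. We now allow the empty word, with value $1$. For $u=s_1\cdots s_m$ we have $\sigma(u)(h)=U_{s_1}(h)\cdots U_{s_m}(h)=u(\Theta(h))$, and by induction
\begin{equation}\label{eq:subst}
\sigma^k(u)(h)=u(\Theta^k(h)).
\end{equation}
By Proposition~\ref{prop:nonlinear} the long words $\sigma^k(s)$ are of the kind sought in the introduction: their values at $h\in E$ tend to $c(h)sc(h)^{-1}$. We need a system whose orbits spell these words. A point will record a position in $\sigma^k(b_k)$ for a letter $b_k$, compatibly for all $k$, and $T$ will move the position by one. Products along orbits grow on the left, $\phi(T^{N-1}x)\cdots\phi(x)$, so \emph{in this section and the next, letters are counted from the right end of a word}: the $j$-th letter of $s_m\cdots s_1$ is $s_j$.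

\subsection{The space and the measure}

Let $A_{ab}$ be the number of occurrences of $a$ in $\sigma(b)$. All $A_{ab}\ge1$, because each $U_b$ contains every letter. By the Perron--Frobenius theorem there are $\lambda>0$ and a vector $v$ with positive entries, $\sum_av_a=1$ and $Av=\lambda v$. Summing the coordinates gives $\lambda=\sum_b|\sigma(b)|v_b\ge2$.

Let $Y$ be the set of sequences $x=(b_0,j_1,b_1,j_2,b_2,\dots)$ with $b_k\in S$, $1\le j_k\le|\sigma(b_k)|$, and $b_{k-1}$ equal to the $j_k$-th letter of $\sigma(b_k)$. It is a closed subset of a countable product of finite sets, so it is compact and metrizable. A \emph{level-$k$ cylinder} prescribes $(b_0,j_1,\dots,j_k,b_k)$; we say that it \emph{ends in $b_k$}. It is determined by $b_k,j_k,\dots,j_1$, since these give $b_{k-1},\dots,b_0$ in turn. Assign to it the mass $\lambda^{-k}v_{b_k}$. A level-$k$ cylinder ending in $b$ is the disjoint union of level-$(k+1)$ cylinders, of which $A_{bb'}$ end in $b'$, and $\sum_{b'}A_{bb'}\lambda^{-k-1}v_{b'}=\lambda^{-k}v_b$. So the masses are consistent and define a Borel measure $\mu$ on $Y$. It has total mass $\sum_bv_b=1$,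 and no atoms because $\lambda^{-k}\to0$.

\subsection{The map}

Call $j_k$ \emph{maximal} if $j_k=|\sigma(b_k)|$ and \emph{minimal} if $j_k=1$. Let $Y_{\max}$ and $Y_{\min}$ be the sets where all $j_k$ are maximal, respectively minimal. For each $k$ and $b$ exactly one level-$k$ cylinder ending in $b$ has $j_1,\dots,j_k$ maximal, so $Y_{\max}$ has at most $\#S$ points; the same holds for $Y_{\min}$.

For $x\notin Y_{\max}$ let $k$ be least with $j_k$ not maximal. Define $Tx$ by keeping $b_k,j_{k+1},b_{k+1},\dots$, raising $j_k$ by $1$, and setting $j_i=1$ for $i<k$; this determines the new $b_{k-1},\dots,b_0$. In $Tx$ the least index with $j$ not minimal is again $k$. So the map that takes the least $k$ with $j_k>1$, lowers $j_k$ by $1$ and makes $j_{k-1},\dots,j_1$ maximal in turn is inverse to $T$, and $T:Y\setminus Y_{\max}\to Y\setminus Y_{\min}$ is a bijection.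

The set $Y\setminus Y_{\max}$ is the disjoint union, over $k\ge1$, of the level-$k$ cylinders with $j_1,\dots,j_{k-1}$ maximal and $j_k$ not maximal. The map $T$ sends such a cylinder onto a level-$k$ cylinder ending in the same letter and does not change the later coordinates. So it sends subcylinders onto subcylinders of the same level ending in the same letter, which have the same mass. Hence $T$ and $T^{-1}$ are Borel and preserve $\mu$. The points at which some power $T^m$, $m\in\mathbb Z$, is undefined form a countable, hence null, set. On its complement $Y_0$, the map $T$ is an automorphism of the standard non-atomic space $(Y_0,\mu)$.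

\subsection{Positions}

Let $L_k(b)=|\sigma^k(b)|$. The word $\sigma^{k+1}(b)=\sigma^k(\sigma(b))$ is a concatenation of \emph{blocks} $\sigma^k(a)$, one for each letter $a$ of $\sigma(b)$. For $x\in Y$ let $q_{k+1}=q_{k+1}(x)$ be the suffix of $\sigma(b_{k+1})$ of length $j_{k+1}-1$, and define
\begin{equation}\label{eq:position}
p_0=1,\qquad p_{k+1}=|\sigma^k(q_{k+1})|+p_k .
\end{equation}
Thus $p_{k+1}$ is the position in $\sigma^{k+1}(b_{k+1})$ of the $p_k$-th letter of the $j_{k+1}$-th block, which is $\sigma^k(b_k)$; see Figure~\ref{fig:blocks}.

\begin{figure}[ht]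
\centering
\begin{tikzpicture}
\fill[gray!25] (5.3,0) rectangle (10,0.6);
\draw (0,0) rectangle (10,0.6);
\draw (2,0)--(2,0.6) (4,0)--(4,0.6) (6.8,0)--(6.8,0.6) (8.2,0)--(8.2,0.6);
\draw[thick] (4.8,0) rectangle (5.3,0.6);
\node at (5.05,0.3) {$b_0$};
\draw[|-|] (4,0.9)--(6.8,0.9) node[midway,above] {$\sigma^k(b_k)$};
\draw[|-|] (5.3,-0.3)--(6.8,-0.3) node[midway,below] {$p_k-1$};
\draw[|-|] (6.8,-0.3)--(10,-0.3) node[midway,below] {$\sigma^k(q_{k+1})$};
\end{tikzpicture}
\caption{The word $\sigma^{k+1}(b_{k+1})$ cut into blocks $\sigma^k(a)$, one for each letter $a$ of $\sigma(b_{k+1})$, counted from the right; here $j_{k+1}=3$. The point $x$ marks the letter $b_0$. The shaded suffix, of length $p_{k+1}-1$, consists of $p_k-1$ letters of the current block and the complete blocks $\sigma^k(q_{k+1})$. The map $T$ moves the mark one letter to the left.}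
\label{fig:blocks}
\end{figure}

\begin{lemma}\label{lem:positions}
For every $k\ge0$:
\begin{enumerate}
\item[(a)] $p_k$ is a bijection from the level-$k$ cylinders ending in $b$ onto $\{1,\dots,L_k(b)\}$, and the $p_k$-th letter of $\sigma^k(b_k)$ is $b_0$;
\item[(b)] $p_k=L_k(b_k)$ if and only if $j_1,\dots,j_k$ are maximal, and $p_k=1$ if they are minimal;
\item[(c)] if $p_k(x)<L_k(b_k(x))$, then $p_k(Tx)=p_k(x)+1$, and $T$ does not change $b_k,j_{k+1},b_{k+1},\dots$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $k$; for $k=0$ we have $L_0=p_0=1$, and (c) is vacuous. A position in $\sigma^{k+1}(b)$ is the same as a block number $j_{k+1}$ together with a position in that block $\sigma^k(b_k)$, and \eqref{eq:position} expresses this correspondence. A level-$(k+1)$ cylinder ending in $b$ is the same as a number $j_{k+1}$ together with a level-$k$ cylinder ending in $b_k$. This gives (a). The last position is the last position of the last block, and minimal indices make all $q_i$ empty; this gives (b).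

For (c) let $p_{k+1}(x)<L_{k+1}(b_{k+1})$. If $p_k(x)<L_k(b_k)$, then by induction $p_k$ rises by $1$ while $j_{k+1},b_{k+1},\dots$ are unchanged, so $p_{k+1}$ rises by $1$. If $p_k(x)=L_k(b_k)$, then by (b) $j_1,\dots,j_k$ are maximal and $j_{k+1}$ is not. So $T$ keeps $b_{k+1},j_{k+2},\dots$, raises $j_{k+1}$ by $1$, which adds the letter $b_k(x)$ to $q_{k+1}$, and makes $p_k(Tx)=1$. The change of $p_{k+1}$ is $L_k(b_k(x))+1-p_k(x)=1$.
\end{proof}

Thus for each $k$ the space is a union of towers, one for each letter $b$, whose floors are the $L_k(b)$ level-$k$ cylinders ending in $b$; the map $T$ sends each floor below the top onto the next one.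

\begin{lemma}\label{lem:ergodic}
$T$ is ergodic.
\end{lemma}

\begin{proof}
Let $Z\subset Y_0$ be Borel with $T^{-1}Z=Z$. Since $T$ carries each floor below the top onto the next and preserves $\mu$ and $Z$, the ratio $a_k(b)=\mu(Z\cap C)/\mu(C)$ is the same for all level-$k$ cylinders $C$ ending in $b$. Decomposing $C$ into level-$(k+1)$ cylinders gives
\[
a_k(b)=\sum_{b'}\Pi_{bb'}\,a_{k+1}(b'),\qquad\Pi_{bb'}=\frac{A_{bb'}v_{b'}}{\lambda v_b}.
\]
The matrix $\Pi$ has row sums $1$ and entries at least some $\pi_0>0$. For a vector $a$, each entry of $\Pi a$ lies between $\min a$ and $\pi_0\min a+(1-\pi_0)\max a$, so $\Pi$ multiplies $\max-\min$ by at most $1-\pi_0$. As $a_k=\Pi^ma_{k+m}$ for all $m$ and all entries lie in $[0,1]$, the vector $a_k$ is constant, and the constant is $\mu(Z)$. Now $a_k(b_k(x))$ is the conditional expectation of $1_Z$ given the level-$k$ cylinders, and the cylinders generate the Borel sets. By martingale convergence $1_Z=\mu(Z)$ a.e., so $\mu(Z)\in\{0,1\}$.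
\end{proof}

\subsection{The transfer function}

Take the partition $X_s=\{x\in Y_0:b_0(x)=s\}$, $s\in S$, with $\mu(X_s)=v_s>0$, so that $\phi_h(x)=h_{b_0(x)}$ for $h\in G^S$. Let $P_k(x,h)$ be the value at $h$ of the suffix of $\sigma^k(b_k)$ of length $p_k(x)-1$; it is the product of $\phi_h$ from the bottom of the level-$k$ tower up to the floor below $x$. By Lemma~\ref{lem:positions}(a),(c),
\begin{equation}\label{eq:Pstep}
P_k(Tx,h)=h_{b_0(x)}\,P_k(x,h)\qquad\text{if }p_k(x)<L_k(b_k(x)).
\end{equation}
The suffix at level $k+1$ is the suffix at level $k$ followed by $\sigma^k(q_{k+1})$, so \eqref{eq:subst} gives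
\begin{equation}\label{eq:Plevel}
P_{k+1}(x,h)=P_k(x,h)\;q_{k+1}(\Theta^k(h)),\qquad P_{k+1}(x,h^0)=P_k(x,h^0)\;q_{k+1}(h^0),
\end{equation}
the second because $\Theta(h^0)=h^0$.

By \eqref{eq:Pstep}, for any constant $c$ the function $P_k(x,h)\,c\,P_k(x,h^0)^{-1}$ solves the cohomology equation except on the top floors. The difficulty is to make these functions converge as $k\to\infty$, and the right constant is the one from Proposition~\ref{prop:nonlinear}. Fix $h\in E$, let $c=c(h)$, and put $f_k(x)=P_k(x,h)\,c\,P_k(x,h^0)^{-1}$, a function constant on level-$k$ cylinders. With $q=q_{k+1}(x)$, formula \eqref{eq:Plevel}, bi-invariance and \eqref{eq:telescope} give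
\begin{align*}
d(f_{k+1}(x),f_k(x))&=d\bigl(q(\Theta^k(h))\,c\,q(h^0)^{-1},\,c\bigr)=d\bigl(q(\Theta^k(h)),\,c\,q(h^0)\,c^{-1}\bigr)\\
&=d\bigl(q(\Theta^k(h)),\,q(c\cdot h^0)\bigr)\le|q|\,C\theta^k\le\max_s|U_s|\;C\theta^k .
\end{align*}
So $f_k$ converges uniformly to a measurable function $f_h$. For $x\in Y_0$ some $j_i$ is not maximal, so $p_k(x)<L_k(b_k)$ for $k\ge i$, and \eqref{eq:Pstep}, applied to $h$ and to $h^0$, gives $f_k(Tx)=\phi_h(x)f_k(x)\phi_{h^0}(x)^{-1}$. In the limit,
\begin{equation}\label{eq:cohom}
\phi_h(x)=f_h(Tx)\,\phi_{h^0}(x)\,f_h(x)^{-1}\qquad\text{for all }x\in Y_0\text{ and all }h\in E .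
\end{equation}
All $\phi_h$ with $h\in E$ are cohomologous to $\phi_{h^0}$, hence to each other. The set $E\times E$ is open and nonempty, so it has positive Haar measure. Theorem~\ref{thm:counter} is proved.

\section{Coboundaries and two letters: proof of Theorem~\ref{thm:strong}}\label{sec:letters}

The system of Section~\ref{sec:adic} has $\#S$ partition elements and works near the special point $h^0$. To reach a given $g\in G^n$ we approximate each $s\in S$ by a positive word in the entries of $g$ and let the dynamics spell these words.

\subsection{Dense generation}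

\begin{lemma}\label{lem:dense}
Let $G$ be a compact connected Lie group.
\begin{enumerate}
\item[(a)] If the entries of $g\in G^n$ generate a dense subgroup, then the values $w(g)$ of the nonempty positive words $w$ over $\{1,\dots,n\}$ are dense in $G$.
\item[(b)] If $n\ge2$, then for Haar-almost every $g\in G^n$ the entries of $g$ generate a dense subgroup.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The closure $R$ of the set of values is a closed subsemigroup. Let $x\in R$. By compactness $x^{k_i}$ converges for some $k_1<k_2<\cdots$ with $k_{i+1}-k_i\ge2$. Then $x^{k_{i+1}-k_i}\to1$, so $x^{k_{i+1}-k_i-1}\in R$ tends to $x^{-1}$. Hence $R$ is a closed subgroup containing the entries of $g$, and $R=G$.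

(b) It suffices to treat $n=2$. For a nonempty open $O\subset G$, the pairs at which some group word takes a value in $O$ form an open set. Intersecting over a countable basis shows that the pairs generating a dense subgroup form a Borel set, so by Fubini's theorem it is enough to show that for a.e.\ $g_1$, almost every $g_2$ works.

\emph{The first generator.} Let $M_0$ be a maximal torus. If $t\in M_0$ does not generate a dense subgroup of $M_0$, then $M_0/\overline{\langle t\rangle}$ is a nontrivial torus, so $\tau(t)=1$ for some nontrivial character $\tau$ of $M_0$. Every $g_1$ has the form $xtx^{-1}$ with $t\in M_0$. So if $\overline{\langle g_1\rangle}$ is not a maximal torus, then $g_1$ lies, for one of the countably many $\tau$, in the image of the smooth map $G/M_0\times\ker\tau\to G$, $(xM_0,t)\mapsto xtx^{-1}$. The domain has dimension $\dim G-1$, so the image is null. Hence $\overline{\langle g_1\rangle}$ is a maximal torus for a.e.\ $g_1$.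

\emph{The second generator.} Fix such $g_1$ and let $M=\overline{\langle g_1\rangle}$. The complexified Lie algebra of a closed connected subgroup containing $M$ contains $\mathfrak m_{\mathbb C}$ and is $\operatorname{Ad}(M)$-invariant. Since the root spaces are one-dimensional and belong to distinct characters, it is $\mathfrak m_{\mathbb C}$ plus a sum of root spaces. A connected subgroup is determined by its Lie algebra, so there are only finitely many proper closed connected subgroups $K_1,\dots,K_r$ containing $M$. Suppose $H=\overline{\langle g_1,g_2\rangle}\ne G$. The identity component of $H$ contains the connected groups $M$ and $g_2Mg_2^{-1}$, and it is some $K_i$. Both tori are maximal in $K_i$, so $g_2Mg_2^{-1}=kMk^{-1}$ with $k\in K_i$, and $g_2\in K_iN_G(M)$. Since $M\subset K_i$ has finite index in $N_G(M)$, the set $K_iN_G(M)$ is a finite union of cosets $K_ix$, each of dimension $\dim K_i<\dim G$. So the bad $g_2$ form a null set.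
\end{proof}

Part (b) is where $n\ge2$ is used: for $n=1$ the group generated by $g$ is abelian and is not dense in a nonabelian $G$.

\subsection{Making $\phi_{h^0}$ a coboundary}

Any function $\phi$ becomes a coboundary when lifted to its own extension, with the fiber coordinate as transfer function. The extension need not be ergodic, so we pass to an ergodic component, and we must check that the component still projects to $\mu$.

\begin{lemma}\label{lem:lift}
Let $G$ be semisimple, and let $S$ and $E$ be as in Proposition~\ref{prop:nonlinear}. There are an ergodic automorphism $T_0$ of a standard non-atomic probability space $(Y',\mu')$ and a partition of $Y'$ indexed by $S$ such that $\phi_{h}$ is a coboundary for every $h\in E$.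
\end{lemma}

\begin{proof}
Let $Y'=Y_0\times G$ and $T_0=T_{\phi_{h^0}}$, a Borel bijection of a standard Borel space that preserves $\mu\times\operatorname{Haar}$. The ergodic decomposition theorem provides a probability space $(\Omega,\mathbb P)$ and a measurable family $(m_t)_{t\in\Omega}$ of $T_0$-invariant ergodic Borel probability measures with $\mu\times\operatorname{Haar}=\int m_t\,d\mathbb P(t)$. The projections $\mu_t$ of $m_t$ to $Y_0$ are $T$-invariant, and $\int\mu_t\,d\mathbb P(t)=\mu$.

We claim that $\mu_t=\mu$ for a.e.\ $t$. Let $Z\subset Y_0$ be Borel, and suppose that $\mu_t(Z)=\mu(Z)$ fails on a set of positive measure. Since the average of $\mu_t(Z)$ is $\mu(Z)$, the set $\Omega_+=\{t:\mu_t(Z)>\mu(Z)\}$ has positive measure. The measure $\mu_+=\mathbb P(\Omega_+)^{-1}\int_{\Omega_+}\mu_t\,d\mathbb P(t)$ is a $T$-invariant probability with $\mu_+\le\mathbb P(\Omega_+)^{-1}\mu$. Its density with respect to $\mu$ is $T$-invariant, hence constant by ergodicity, so $\mu_+=\mu$. This contradicts $\mu_+(Z)>\mu(Z)$. Applying this to a countable algebra that generates the Borel sets of $Y_0$ proves the claim.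

Let $\mu'=m_t$ for one $t$ with $\mu_t=\mu$. It has no atoms, because an atom would project to an atom of $\mu$, and the lifted sets $X_s\times G$ have measure $v_s>0$. The function $F(y,z)=z$ satisfies $F\circ T_0=\phi_{h^0}F$. With \eqref{eq:cohom}, the function $F_h(y,z)=f_h(y)z$ satisfies $F_h(T_0(y,z))=f_h(Ty)\phi_{h^0}(y)z=\phi_h(y)F_h(y,z)$ for $h\in E$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:strong}(a)}

The parenthetical claim is Lemma~\ref{lem:dense}(b). Let the entries of $g\in G^n$ generate a dense subgroup. By Lemma~\ref{lem:dense}(a) the elements $g_1g_2\cdots g_n\,w(g)$, with $w$ a positive word, are dense in $G$. As $E$ is a neighborhood of $h^0$, there are positive words $u_s$ $(s\in S)$ over $\{1,\dots,n\}$, each of the form $12\cdots n\,w$ and so containing every letter, with $(u_s(g))_s\in E$. The set $E_g=\{h\in G^n:(u_s(h))_s\in E\}$ is an open neighborhood of $g$.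

Take $(Y',\mu',T_0)$ from Lemma~\ref{lem:lift}, and let $s(y)\in S$ be the index of the partition element containing $y$. Over each $y$ erect a column of height $H(y)=|u_{s(y)}|$:
\[
X=\{(y,l):y\in Y',\ 1\le l\le H(y)\},\qquad T(y,l)=\begin{cases}(y,l+1),&l<H(y),\\(T_0y,1),&l=H(y).\end{cases}
\]
Give each level $\{(y,l):H(y)\ge l\}$ the measure $\mu'$, and normalize the total mass, which is finite because $H$ is bounded. The space is standard and non-atomic. The bijection $T$ preserves the measure: below the tops it does not change $y$, and it maps the set of tops, a copy of $Y'$, onto the base by $T_0$. If $Z\subset X$ is $T$-invariant, then $Z$ is the union of the columns over $Z_0=\{y:(y,1)\in Z\}$, and $Z_0$ is $T_0$-invariant, so null or conull. Hence $T$ is ergodic.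

Put $(y,l)$ in $X_i$ if the $l$-th letter of $u_{s(y)}$, counted from the right, is $i$. Every column meets every $X_i$, so all $X_i$ have positive measure. The product up a column is $\phi_h(y,H(y))\cdots\phi_h(y,1)=u_{s(y)}(h)$. Let $h\in E_g$ and $h'=(u_s(h))_s\in E$, and let $F_{h'}$ satisfy $F_{h'}(T_0y)=h'_{s(y)}F_{h'}(y)$ a.e. Define
\[
f(y,1)=F_{h'}(y),\qquad f(y,l)=\phi_h(y,l-1)\cdots\phi_h(y,1)\,F_{h'}(y)\quad(l\ge2).
\]
For $l<H(y)$ the identity $f(T(y,l))=\phi_h(y,l)f(y,l)$ is the definition. For $l=H(y)$ its left side is $F_{h'}(T_0y)$ and its right side is $u_{s(y)}(h)F_{h'}(y)=h'_{s(y)}F_{h'}(y)$, and these agree a.e. So $\phi_h=(f\circ T)f^{-1}$ is a coboundary for every $h\in E_g$.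

\subsection{Proof of Theorem~\ref{thm:strong}(b)}

Part (a) gives a different system for each $g$. To serve finitely many points at once we apply it to a power of $G$. Choose points $y^{(1)},\dots,y^{(q)}\in G^n$ such that every point of $G^n$ lies within $\varepsilon/2$ of one of them. The group $G^q$ is compact, connected and semisimple. Identify $(G^n)^q$ with $(G^q)^n$ by sending $(h^{(1)},\dots,h^{(q)})$ to the $n$-tuple whose $i$-th entry is $(h^{(1)}_i,\dots,h^{(q)}_i)\in G^q$; this preserves Haar measure. By Lemma~\ref{lem:dense}(b) for $G^q$, almost every such $n$-tuple generates a dense subgroup of $G^q$. The product of the open $\varepsilon/2$-balls around the $y^{(j)}$ has positive measure, so it contains such a point $(g^{(1)},\dots,g^{(q)})$, and $\{g^{(1)},\dots,g^{(q)}\}$ is $\varepsilon$-dense in $G^n$.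

Part (a) for $G^q$ gives an ergodic $T$, a partition into $n$ sets, and a neighborhood of $(g^{(1)},\dots,g^{(q)})$ on which the $G^q$-valued simple functions are coboundaries. Shrink it to a box $E_1\times\dots\times E_q$ with $E_j\ni g^{(j)}$ open in $G^n$. Let $h\in E_j$. The point with $j$-th coordinate $h$ and other coordinates $g^{(i)}$ lies in the box, so its $G^q$-valued function equals $(f\circ T)f^{-1}$ for a measurable $f:X\to G^q$. The $j$-th coordinate of this identity says that $\phi_h$ is a coboundary. Thus $\phi_h$ is a coboundary for every $h$ in the open $\varepsilon$-dense set $E_1\cup\dots\cup E_q$, and Theorem~\ref{thm:strong} is proved.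

\begin{thebibliography}{9}
\bibitem{Scheglov} Dmitri Scheglov, \emph{Nonabelian Rauzy-Veech Renormalization}, arXiv:2001.00110 (2020).
\end{thebibliography}
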